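\title{Laplace eigenvalues and the mean curvature of submanifolds: a bound of Weyl order in every codimension}

\begin{abstract}
Let $\Sigma$ be a closed connected Riemannian manifold of dimension $n\ge2$, isometrically immersed in $\mathbb R^m$ with mean curvature vector $H$. We prove that its Laplace eigenvalues satisfy $\lambda_k\le C(n)\,\kappa^2k^{2/n}$ for all $k\ge1$, where $\kappa$ is the average of $|H|$ over $\Sigma$ and $C(n)$ is an explicit constant that does not depend on $m$. In particular the same bound holds with $\kappa^2$ replaced by the average of $|H|^2$. The power of $k$ cannot be lowered, and the $L^1$-mean of $|H|$ cannot be replaced by an $L^p$-mean with $p<1$. The proof counts eigenvalues by averaging over weighted plane waves, and it controls the volume of extrinsic balls around half of the points of $\Sigma$ by the monotonicity formula, without covering theorems in $\mathbb R^m$.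
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $(\Sigma,g)$ be a closed (compact, without boundary) connected Riemannian manifold of dimension $n\ge2$, with volume measure $\mu$ and volume $V=\mu(\Sigma)$. Let
$$0=\lambda_0<\lambda_1\le\lambda_2\le\cdots$$
be the eigenvalues of $-\Delta=-\operatorname{div}\nabla$, counted with multiplicity, and let $N(\Lambda)=\#\{i\ge0:\lambda_i<\Lambda\}$. Let $\phi:\Sigma\to\mathbb R^m$ be a smooth isometric immersion and $H$ its mean curvature vector, that is, $\frac1n$ times the trace of the second fundamental form. How large can $\lambda_k$ be in terms of $H$?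

Replacing $\phi$ by $a\phi$ multiplies $\lambda_k$ by $a^{-2}$ and $|H|$ by $a^{-1}$, so it is natural to compare $\lambda_k$ with the squared means $\big(\frac1V\int_\Sigma|H|^p\,d\mu\big)^{2/p}$, $p>0$. By H\"older's inequality these increase with $p$, so a bound with a smaller $p$ is stronger.

We identify $T_x\Sigma$ with its image under $d\phi$ and write $v^\top$ for the vector field on $\Sigma$ whose value at $x$ is the orthogonal projection of $v\in\mathbb R^m$ onto $T_x\Sigma$. Then $\nabla(v\cdot\phi)=v^\top$ for fixed $v$, and $\Delta\phi=nH$ componentwise. Hence, for $o\in\mathbb R^m$, the field $(\phi-o)^\top=\frac12\nabla|\phi-o|^2$ satisfies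
\begin{equation}\label{eq:div}
\operatorname{div}(\phi-o)^\top=|d\phi|^2+\Delta\phi\cdot(\phi-o)=n+n\,H\cdot(\phi-o).
\end{equation}
Integration over $\Sigma$ gives $V=-\int_\Sigma H\cdot(\phi-o)\,d\mu$; in particular $H\not\equiv0$.

The case $k=1$, $p=2$ follows at once. Choose $o$ with $\int_\Sigma(\phi-o)\,d\mu=0$. The coordinates of $\phi-o$ are orthogonal to the constants, so $\lambda_1\int|\phi-o|^2\le\int|d\phi|^2=nV$, while $V^2\le\int|H|^2\int|\phi-o|^2$. Thus $\lambda_1\le\frac nV\int_\Sigma|H|^2\,d\mu$, with equality for round spheres and with no dependence on $m$. For the higher eigenvalues it is known that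
\begin{equation}\label{eq:known}
\lambda_k\le C(n,m)\Big(\frac1V\int_\Sigma|H|^2\,d\mu\Big)k\qquad(k\ge1),
\end{equation}
where $C(n,m)$ depends only on $n$ and $m$. On the other hand, Weyl's law states that
\begin{equation}\label{eq:weyl}
\lambda_k\sim4\pi^2\Big(\frac{k}{\omega_nV}\Big)^{2/n}\qquad(k\to\infty),
\end{equation}
where $\omega_n$ is the volume of the unit ball in $\mathbb R^n$, so \eqref{eq:known} has the right growth in $k$ only for $n=2$. The problem posed in \cite{Kokarev} is whether \eqref{eq:known} holds with $k^{2/n}$ in place of $k$ and with a constant that depends on $n$ only.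

Products of circles suggest that it does. On $S^1(a_1)\times\dots\times S^1(a_n)\subset\mathbb R^{2n}$ one has $|H|^2=n^{-2}\sum_ja_j^{-2}$, and $e^{i(l_1\theta_1+\dots+l_n\theta_n)}$ is an eigenfunction with eigenvalue $\sum_jl_j^2a_j^{-2}$. Letting each $l_j$ run over $0,\dots,L$ with $L=\lceil k^{1/n}\rceil\le2k^{1/n}$ gives $(L+1)^n\ge k+1$ eigenvalues that are at most $n^2|H|^2L^2$. So $\lambda_k\le4n^2|H|^2k^{2/n}$, however unequal the radii are. We show that the answer is yes in general, even with $p=1$. Put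
$$\kappa=\frac1V\int_\Sigma|H|\,d\mu .$$

\begin{theorem}\label{thm:main}
For every isometric immersion $\phi:\Sigma^n\to\mathbb R^m$ as above we have $\kappa>0$ and, for all $\Lambda>0$ and $k\ge1$,
$$N(\Lambda)\ge c_n\Big(\frac{\Lambda}{\kappa^2}\Big)^{n/2},\qquad
\lambda_k\le C(n)\,\kappa^2k^{2/n}\le C(n)\Big(\frac1V\int_\Sigma|H|^2\,d\mu\Big)k^{2/n},$$
where $c_n^{-1}=2^{n+3}\,e\,n!\,(2n+\tfrac12)^{n/2}(4^{n+1}n)^n$ and $C(n)=(2/c_n)^{2/n}$.
\end{theorem}

\begin{theorem}\label{thm:sharp}
\textup{(a)} The exponent $2/n$ of $k$ in Theorem~\ref{thm:main} cannot be lowered. \textup{(b)} For $0<p<1$, $n\ge2$ and any fixed $k\ge1$ there is no constant $C=C(n,k,p)$ with $\lambda_k\le C\big(\frac1V\int_\Sigma|H|^p\,d\mu\big)^{2/p}$, not even for embedded convex hypersurfaces of $\mathbb R^{n+1}$. Hence, for $p>0$, the estimate $\lambda_k\le C(n,p)\big(\frac1V\int_\Sigma|H|^p\,d\mu\big)^{2/p}k^{2/n}$ holds if and only if $p\ge1$.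
\end{theorem}

\begin{remark}
Dividing $\lambda_k\le C(n)\kappa^2k^{2/n}$ by $k^{2/n}$ and letting $k\to\infty$ in \eqref{eq:weyl} gives $4\pi^2(\omega_nV)^{-2/n}\le C(n)\kappa^2$, that is, $V^{(n-1)/n}\le C'(n)\int_\Sigma|H|\,d\mu$. This is the Michael--Simon--Allard isoperimetric inequality for closed immersed submanifolds, and Theorem~\ref{thm:main} is a version of it that is valid at every level of the spectrum.
\end{remark}

\begin{remark}
If $\phi$ maps into the unit sphere centered at the origin and $H_S$ is its mean curvature vector there, then $H=H_S-\phi$ with $H_S\perp\phi$, so $|H|^2=1+|H_S|^2$. Hence $\lambda_k\le C(n)\big(\frac1V\int_\Sigma\sqrt{1+|H_S|^2}\,d\mu\big)^2k^{2/n}$, again with no dependence on the codimension.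
\end{remark}

The first attempt at an upper bound for $\lambda_k$ is to pull back cutoff functions of $k+1$ disjoint balls of $\mathbb R^m$. Choosing the balls calls for a covering argument in $\mathbb R^m$, and such arguments see $m$: by volume, a ball of radius $2r$ cannot be covered by fewer than $2^m$ balls of radius $r$. We proceed differently. Section~\ref{sec:waves} shows that $N(\Lambda)\ge\frac12\int_\Sigma w^{-1}d\mu$, where $w(x)$ is a smoothed volume of the extrinsic ball about $x$ of radius comparable to $\Lambda^{-1/2}$. Section~\ref{sec:volume} shows that around half of the points, by volume, the extrinsic ball of radius $r$ has volume at most a constant times $(\kappa r)^nV$ for all $r$. Section~\ref{sec:end} combines the two, and the volume $V$ cancels. Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}. Connectedness of $\Sigma$ only ensures $\lambda_1>0$ and is not used in Sections \ref{sec:waves}--\ref{sec:end}; we therefore allow disconnected examples there.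

\section{Counting eigenvalues with plane waves}\label{sec:waves}

\subsection{An averaging principle}
Let $u_0,u_1,\dots$ be real eigenfunctions, $-\Delta u_i=\lambda_iu_i$, that form an orthonormal basis of $L^2(\Sigma,\mu)$, with Hermitian product $\langle\cdot,\cdot\rangle$ and norm $\|\cdot\|$. For smooth complex $f$,
\begin{equation}\label{eq:parseval}
\|f\|^2=\sum_i|\langle f,u_i\rangle|^2,\qquad\|\nabla f\|^2=\sum_i\lambda_i|\langle f,u_i\rangle|^2 .
\end{equation}
An orthonormal family $f_1,\dots,f_d$ of small energy forces many small eigenvalues. The next lemma shows that of orthonormality one needs only Bessel's inequality $\sum_j|\langle f_j,u\rangle|^2\le\|u\|^2$, and this makes sense for continuous families.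

\begin{lemma}\label{lem:avg}
Let $(\Xi,P)$ be a measure space and $(f_\xi)_{\xi\in\Xi}$ a family of smooth complex functions on $\Sigma$ such that each $\xi\mapsto\langle f_\xi,u_i\rangle$ is measurable. Suppose that
\begin{equation}\label{eq:bessel}
\int_\Xi|\langle f_\xi,u\rangle|^2\,dP(\xi)\le\|u\|^2\quad\text{for every smooth real }u,
\end{equation}
and that $Z=\int\|f_\xi\|^2dP$ and $\mathcal E=\int\|\nabla f_\xi\|^2dP$ are finite. Then for every $\Lambda>0$
$$\Lambda N(\Lambda)\ \ge\ \sum_i(\Lambda-\lambda_i)_+\ \ge\ \Lambda Z-\mathcal E .$$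
\end{lemma}

\begin{proof}
Put $\alpha_i=\int|\langle f_\xi,u_i\rangle|^2dP$. By \eqref{eq:bessel}, $0\le\alpha_i\le1$. By \eqref{eq:parseval} and monotone convergence, $\sum_i\alpha_i=Z$ and $\sum_i\lambda_i\alpha_i=\mathcal E$. Since $a_+\ge a\alpha$ for real $a$ and $\alpha\in[0,1]$, we get $\sum_i(\Lambda-\lambda_i)_+\ge\sum_i(\Lambda-\lambda_i)\alpha_i=\Lambda Z-\mathcal E$. The sum on the left has $N(\Lambda)$ nonzero terms, each at most $\Lambda$.
\end{proof}

Here $Z$ plays the role of the dimension $d$. The family we use consists of restricted plane waves $e^{i\xi\cdot\phi}$ with random $\xi\in\mathbb R^m$. Their gradient has length $|\xi^\top|$, which involves only $n$ of the $m$ directions; this is why $m$ drops out. Recall that the centered Gaussian measure $\gamma_\sigma$ on $\mathbb R^m$, with density $(2\pi\sigma^2)^{-m/2}e^{-|\xi|^2/(2\sigma^2)}$, satisfies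
\begin{equation}\label{eq:gauss}
\int e^{i\xi\cdot z}\,d\gamma_\sigma(\xi)=e^{-\sigma^2|z|^2/2},\qquad\int\xi_a\xi_b\,d\gamma_\sigma(\xi)=\sigma^2\delta_{ab}.
\end{equation}

\subsection{The round two-sphere}\label{sub:sphere}
Let $\Sigma=S^2\subset\mathbb R^3$ be the unit sphere, fix $t>0$, and take $P=\gamma_\sigma$ with $\sigma^2=2/t$. Put $K(x,y)=e^{-|x-y|^2/t}$ and $w=\int K(x,y)\,d\mu(y)$, which does not depend on $x$. For $x$ the north pole, $|x-y|^2=2-2y_3$, and $y_3$ pushes $\mu$ forward to $2\pi\,dy_3$ on $[-1,1]$. So $w=\int_0^4\pi e^{-\tau/t}d\tau\le\pi t$. Let $f_\xi(x)=w^{-1/2}e^{i\xi\cdot x}$. For real $u$, \eqref{eq:gauss} and $ab\le\frac12(a^2+b^2)$ give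
$$\int|\langle f_\xi,u\rangle|^2dP=\frac1w\iint K(x,y)u(x)u(y)\,d\mu\,d\mu\le\frac1w\iint K(x,y)\frac{u(x)^2+u(y)^2}2\,d\mu\,d\mu=\|u\|^2 ,$$
which is \eqref{eq:bessel}. Further $Z=4\pi/w\ge4/t$. At each point $|\nabla f_\xi|^2=|\xi^\top|^2/w$, and $|\xi^\top|^2$ has mean $2\sigma^2=4/t$, so $\mathcal E=\frac4tZ$. With $t=8/\Lambda$, Lemma~\ref{lem:avg} gives
$$N(\Lambda)\ge Z/2\ge\Lambda/4\qquad\text{for every }\Lambda>0,$$
while $N(\Lambda)\sim\Lambda$ by \eqref{eq:weyl}. The order is right, and nothing changes if $\mathbb R^3$ is regarded as a subspace of $\mathbb R^m$ and $\xi$ is drawn from $\mathbb R^m$.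

The computation had two parts: the inequality $N(\Lambda)\ge Z/2$, and an upper bound for $w$, which came from the area of extrinsic balls. In general $w$ is not constant. Normalizing the waves by the constant $\sup w$ would give $Z=V/\sup w$, and this is ruined by a few points near which much volume accumulates (see \S\ref{sub:most}). We normalize by the function $w$ instead, so that $Z=\int w^{-1}d\mu$. Heuristically, if $\phi(\Sigma)$ consisted of $J$ clusters of diameter much less than $\sqrt t$ at mutual distances much larger than $\sqrt t$, then $w$ would be close to the volume of the cluster and $Z$ close to $J$. So $Z$ counts balls of radius $\sqrt t$ without selecting any.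

\subsection{The kernel}
The price of the weight is a term $\int|\nabla w^{-1/2}|^2d\mu=\int|\nabla w|^2/(4w^3)\,d\mu$ in the energy. It is at most $Z/(4t)$ if $|\nabla w|\le w/\sqrt t$, which follows from $|\nabla_xK|\le K/\sqrt t$. The Gaussian $e^{-|z|^2/t}$ does not have this property, since its logarithmic gradient has length $2|z|/t$. The function $e^{-|z|/\sqrt t}$ has it, and by \eqref{eq:sub} below it is an average of Gaussians $e^{-s|z|^2/t}$; but the averaging density decays like $s^{-3/2}$, so the mean of $s$, and with it the energy of the waves, is infinite. Rounding off the corner at $z=0$ repairs this. Let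
$$F(\tau)=e^{1-\sqrt{1+\tau}}\qquad(\tau\ge0).$$

\begin{lemma}\label{lem:kernel}
For every $t>0$ there is a Borel probability measure $P$ on $\mathbb R^m$ with
$$\int e^{i\xi\cdot z}\,dP(\xi)=F(|z|^2/t)\quad(z\in\mathbb R^m),\qquad\int\xi_a\xi_b\,dP(\xi)=\frac{\delta_{ab}}t .$$
\end{lemma}

\begin{proof}
For $a\ge0$ let $J(a)=\int_0^\infty s^{-3/2}e^{-1/(4s)-a^2s}ds$. The substitution $v=1/(4s)$ gives $J(0)=2\int_0^\infty v^{-1/2}e^{-v}dv=2\sqrt\pi$. For $a>0$ the substitution $s\mapsto1/(4a^2s)$ exchanges the two terms in the exponent and gives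
\begin{equation}\label{eq:swap}
\int_0^\infty s^{-1/2}e^{-1/(4s)-a^2s}ds=\frac{J(a)}{2a}.
\end{equation}
The left side equals $-J'(a)/(2a)$, so $J'=-J$, and by continuity of $J$ at $0$
\begin{equation}\label{eq:sub}
\frac1{2\sqrt\pi}\int_0^\infty s^{-3/2}e^{-1/(4s)}e^{-a^2s}ds=e^{-a}\qquad(a\ge0).
\end{equation}
Taking $a^2=1+\tau$ gives $F(\tau)=\int_0^\infty e^{-\tau s}d\nu(s)$ with $d\nu=\frac1{2\sqrt\pi}s^{-3/2}e^{1-s-1/(4s)}ds$. The measure $\nu$ has mass $F(0)=1$, and $\int s\,d\nu=\frac12$ by \eqref{eq:swap} with $a=1$. Let $P=\int_0^\infty\gamma_{\sigma(s)}\,d\nu(s)$ with $\sigma(s)^2=2s/t$. By \eqref{eq:gauss}, the first integral in the lemma is $\int e^{-s|z|^2/t}d\nu(s)=F(|z|^2/t)$, and the second is $\delta_{ab}\int(2s/t)\,d\nu(s)=\delta_{ab}/t$.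
\end{proof}

\subsection{The lower bound for the counting function}
Fix $t>0$ and put
\begin{equation}\label{eq:w}
K(x,y)=F\big(|\phi(x)-\phi(y)|^2/t\big),\qquad w(x)=\int_\Sigma K(x,y)\,d\mu(y),\qquad Z=\int_\Sigma\frac{d\mu}w .
\end{equation}
The kernel $K$ is smooth, positive and symmetric, so $w$ is smooth and positive.

\begin{proposition}\label{prop:count}
For every $\Lambda>0$, $\ \sum_i(\Lambda-\lambda_i)_+\ge\big(\Lambda-\frac{n+1/4}t\big)Z$. In particular, if $\Lambda=(2n+\frac12)/t$, then $N(\Lambda)\ge Z/2$.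
\end{proposition}

\begin{proof}
Take $P$ from Lemma~\ref{lem:kernel} and $f_\xi=w^{-1/2}e^{i\xi\cdot\phi}$. For smooth real $u$ put $U=u/\sqrt w$. By Fubini's theorem, the positivity and symmetry of $K$, and the definition of $w$,
$$\int|\langle f_\xi,u\rangle|^2dP=\iint K(x,y)U(x)U(y)\,d\mu\,d\mu\le\iint K(x,y)U(x)^2\,d\mu\,d\mu=\int wU^2d\mu=\|u\|^2 .$$
So \eqref{eq:bessel} holds. Also $\|f_\xi\|^2=Z$ for every $\xi$, and $P$ has mass one.

We have $\nabla f_\xi=e^{i\xi\cdot\phi}\big(\nabla w^{-1/2}+i\,w^{-1/2}\xi^\top\big)$, where both fields in the bracket are real, so $|\nabla f_\xi|^2=|\nabla w^{-1/2}|^2+|\xi^\top|^2/w$. If $e_1,\dots,e_n$ is an orthonormal basis of $T_x\Sigma\subset\mathbb R^m$, then $|\xi^\top|^2=\sum_j(\xi\cdot e_j)^2$ has $P$-mean $n/t$. Therefore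
$$\mathcal E=\int_\Sigma|\nabla w^{-1/2}|^2d\mu+\frac nt\,Z .$$
For the first term let $\tau=|\phi(x)-\phi(y)|^2/t$. Then $\nabla_x\tau=2(\phi(x)-\phi(y))^\top/t$ has length at most $2\sqrt{\tau/t}$, and $F'(\tau)=-F(\tau)/(2\sqrt{1+\tau})$, so
$$|\nabla_xK|\le\frac{F(\tau)}{\sqrt{1+\tau}}\cdot\frac{\sqrt\tau}{\sqrt t}\le\frac K{\sqrt t}.$$
Integrating in $y$ gives $|\nabla w|\le w/\sqrt t$, hence $|\nabla w^{-1/2}|^2=|\nabla w|^2/(4w^3)\le1/(4tw)$ and $\mathcal E\le\frac{n+1/4}tZ$. Lemma~\ref{lem:avg} gives the first claim. For $\Lambda=(2n+\frac12)/t$ it reads $\Lambda N(\Lambda)\ge\Lambda Z/2$.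
\end{proof}

\section{Volume growth of extrinsic balls}\label{sec:volume}

To bound $Z$ from below we bound $w$ from above on a large set. For $x\in\Sigma$ and $r>0$ put
$$B_r(x)=\{y\in\Sigma:|\phi(y)-\phi(x)|<r\},\qquad M(x,r)=\mu(B_r(x)),\qquad h(x,r)=\int_{B_r(x)}|H|\,d\mu .$$
These balls are subsets of $\Sigma$, so sheets of the immersion are counted with multiplicity, and $y\in B_r(x)$ if and only if $x\in B_r(y)$. As $B_r(x)$ is open and nonempty, $M(x,r)>0$. If $x_j\to x$ and $y\in B_r(x)$, then $y\in B_r(x_j)$ for large $j$; by Fatou's lemma $M(\cdot,r)$ and $h(\cdot,r)$ are lower semicontinuous, hence Borel.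

\subsection{Monotonicity}
We want an upper bound for the density ratio $r^{-n}M(x,r)$ at small scales. At a large scale $R$ it is at most $R^{-n}V$, and the monotonicity formula says that only mean curvature can make it grow as $r$ decreases.

\begin{lemma}\label{lem:mono}
For $x\in\Sigma$ and $r>0$,
$$r^{-n}M(x,r)\le(2r)^{-n}M(x,2r)+n\,r^{1-n}h(x,2r).$$
\end{lemma}

\begin{proof}
Let $\rho=|\phi-\phi(x)|$ and $X=(\phi-\phi(x))^\top$, so that $|X|\le\rho$ and $\nabla\rho=X/\rho$ where $\rho>0$. Let $\psi:[0,\infty)\to[0,1]$ be smooth, nonincreasing, equal to $1$ near $0$ and equal to $0$ on $[1,\infty)$. For $s>0$ the function $\psi(\rho/s)$ is smooth. Since $\Sigma$ is closed, the integral of $\operatorname{div}(\psi(\rho/s)X)$ vanishes, and \eqref{eq:div} gives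
$$0=n\int\psi(\rho/s)\,d\mu+\int\psi'(\rho/s)\frac{|X|^2}{s\rho}\,d\mu+n\int\psi(\rho/s)\,H\cdot(\phi-\phi(x))\,d\mu .$$
Let $I(s)=\int\psi(\rho/s)\,d\mu$, so that $sI'(s)=-\int\psi'(\rho/s)\frac\rho s\,d\mu$. Since $\psi'\le0$ and $|X|^2/\rho\le\rho$, the second term is at least $-sI'(s)$. Since $\rho<s$ where $\psi(\rho/s)\ne0$, the third term is at least $-ns\int\psi(\rho/s)|H|\,d\mu$. Thus
\begin{equation}\label{eq:ode}
\frac d{ds}\big(s^{-n}I(s)\big)=\frac{sI'(s)-nI(s)}{s^{n+1}}\ge-ns^{-n}\int\psi(\rho/s)|H|\,d\mu\ge-ns^{-n}h(x,s).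
\end{equation}
For $s\in[r,2r]$ we have $s^{-n}h(x,s)\le r^{-n}h(x,2r)$, so integration over $[r,2r]$ gives $(2r)^{-n}I(2r)-r^{-n}I(r)\ge-nr^{1-n}h(x,2r)$. Let $\psi$ increase to $\mathbf 1_{[0,1)}$ along a sequence; then $I(s)\to M(x,s)$ by monotone convergence.
\end{proof}

With a pointwise bound $|H|\le A$ this already settles the matter. The first inequality in \eqref{eq:ode} shows that $e^{nAs}s^{-n}I(s)$ is nondecreasing, hence so is $e^{nAs}s^{-n}M(x,s)$, and comparison with $s=1/(nA)$ gives $M(x,r)\le e\,(nAr)^nV$ for \emph{all} $x$ and $r$ (for $r\ge1/(nA)$ because $M\le V$). The task is to replace $A$ by the mean $\kappa$.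

\subsection{Controlled growth at half of the points}\label{sub:most}
Two difficulties appear. First, the bound fails at some points. Let $\Sigma$ be the disjoint union of a unit sphere and $J$ copies of one sphere of radius $1/J$ in $\mathbb R^3$. Then $\kappa V=8\pi$ and $\kappa\le2$. For $x$ on a small sphere and $r=3/J$ we have $M(x,r)\ge4\pi/J$, whereas $(\kappa r)^2V\le144\pi/J^2$. So we must discard a set of points, and the weight in Section~\ref{sec:waves} allows this.

Second, Lemma~\ref{lem:mono} says that the density ratio grows by a factor of at most $(1-\eta)^{-1}$ from scale $2r$ to scale $r$, if $\eta=nr\,h(x,2r)/M(x,r)<1$. We would like $\eta$ to be about $\kappa r$ on average, since then the errors at dyadic scales are summable at most points. By Tonelli's theorem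
$$\int_\Sigma\frac{h(x,2r)}{M(x,r)}\,d\mu(x)=\int_\Sigma|H(y)|\int_{B_{2r}(y)}\frac{d\mu(x)}{M(x,r)}\,d\mu(y),$$
and the inner integral is not bounded in terms of $n$: if, apart from a tiny sphere through $\phi(y)$, the image consists of tiny spheres centered at the $2m$ points $\phi(y)\pm\frac32re_a$, with $e_a$ the coordinate vectors of $\mathbb R^m$, then each of these contributes $1$.

The way out is a dichotomy. If $M(x,4r)>4^nM(x,r)$, the density ratio at scale $r$ is smaller than at scale $4r$, and monotonicity is not needed. So only those $x$ with $M(x,4r)\le4^nM(x,r)$ have to be kept in the inner integral, and then it is at most $4^n$. Put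
$$R=\frac1{4^{n+1}n\kappa}.$$

\begin{proposition}\label{prop:good}
There is a Borel set $\mathcal G\subset\Sigma$ with $\mu(\mathcal G)\ge V/2$ such that
$$M(x,r)\le2^{n+1}(r/R)^nV\qquad\text{for all }x\in\mathcal G\text{ and }r>0 .$$
\end{proposition}

\begin{proof}
For $r>0$ let $D_r=\{x:M(x,4r)\le4^nM(x,r)\}$, a Borel set, and
$$\eta_r(x)=\mathbf 1_{D_r}(x)\,\frac{nr\,h(x,2r)}{M(x,r)} .$$

\emph{The mean error at one scale.} If $x\in B_{2r}(y)$, then $B_{2r}(y)\subset B_{4r}(x)$. If also $x\in D_r$, then $M(x,r)\ge4^{-n}M(x,4r)\ge4^{-n}M(y,2r)$. By Tonelli's theorem,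
$$\int_\Sigma\eta_r\,d\mu=nr\int_\Sigma|H(y)|\int_{D_r\cap B_{2r}(y)}\frac{d\mu(x)}{M(x,r)}\,d\mu(y)\le nr\int_\Sigma|H(y)|\,\frac{4^n\mu(B_{2r}(y))}{M(y,2r)}\,d\mu(y)=4^nnr\kappa V .$$

\emph{The good set.} Let $r_j=2^{-j}R$ for $j\ge-1$ and $S=\sum_{j\ge1}\eta_{r_j}$. Since $\sum_{j\ge1}r_j=R$, we get $\int S\,d\mu\le4^nnR\kappa V=V/4$. By Markov's inequality $\mu(\{S>\frac12\})\le V/2$, so $\mathcal G=\{S\le\frac12\}$ has $\mu(\mathcal G)\ge V/2$.

\emph{Descent through the scales.} Fix $x\in\mathcal G$. Write $\Theta_j=r_j^{-n}M(x,r_j)$ and $\eta_j=\eta_{r_j}(x)\in[0,\frac12]$, and let $\Pi_j=\prod_{i=1}^j(1-\eta_i)$ for $j\ge1$, $\Pi_0=\Pi_{-1}=1$. The sequence $\Pi_j$ is nonincreasing. We show by induction that $\Pi_j\Theta_j\le R^{-n}V$ for all $j\ge-1$. For $j=-1,0$ this holds because $r_j\ge R$ and $M\le V$. Let $j\ge1$.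
\begin{itemize}
\item If $x\notin D_{r_j}$, then $\Theta_j<(4r_j)^{-n}M(x,4r_j)=\Theta_{j-2}$, so $\Pi_j\Theta_j\le\Pi_{j-2}\Theta_{j-2}$.
\item If $x\in D_{r_j}$, then $nr_j^{1-n}h(x,2r_j)=\eta_j\Theta_j$ and Lemma~\ref{lem:mono} reads $(1-\eta_j)\Theta_j\le\Theta_{j-1}$, so $\Pi_j\Theta_j\le\Pi_{j-1}\Theta_{j-1}$.
\end{itemize}
This completes the induction. Since $(1-a)(1-b)\ge1-a-b$ for $a,b\ge0$, we have $\Pi_j\ge1-S(x)\ge\frac12$, and so $M(x,r_j)\le2(r_j/R)^nV$ for $j\ge0$. If $0<r<R$, choose $j\ge0$ with $r_{j+1}<r\le r_j$; then $r_j<2r$ and $M(x,r)\le M(x,r_j)\le2^{n+1}(r/R)^nV$. If $r\ge R$, then $M(x,r)\le V\le(r/R)^nV$.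
\end{proof}

The error $\eta_r$ is linear in $|H|$, which is why the $L^1$-mean appears.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

We saw after \eqref{eq:div} that $H\not\equiv0$, so $\kappa>0$. Let $t>0$, let $w$ and $Z$ be as in \eqref{eq:w}, and let $f(r)=F(r^2/t)=e^{1-\sqrt{1+r^2/t}}$. This function decreases to $0$ and satisfies $f(r)\le e\cdot e^{-r/\sqrt t}$. Writing $f(\rho)=\int_\rho^\infty(-f'(r))\,dr$ with $\rho=|\phi(y)-\phi(x)|$ and exchanging the integrals gives $w(x)=\int_0^\infty M(x,r)(-f'(r))\,dr$. For $x\in\mathcal G$, Proposition~\ref{prop:good} and an integration by parts yield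
$$w(x)\le\frac{2^{n+1}V}{R^n}\int_0^\infty nr^{n-1}f(r)\,dr\le\frac{2^{n+1}eV}{R^n}\int_0^\infty nr^{n-1}e^{-r/\sqrt t}\,dr=2^{n+1}e\,n!\Big(\frac{\sqrt t}R\Big)^nV .$$
Since $\mu(\mathcal G)\ge V/2$,
$$Z\ge\int_{\mathcal G}\frac{d\mu}w\ge\frac{(R/\sqrt t)^n}{2^{n+2}e\,n!}.$$
Given $\Lambda>0$, take $t=(2n+\frac12)/\Lambda$. By Proposition~\ref{prop:count} and the definition of $R$,
$$N(\Lambda)\ge\frac Z2\ge\frac{R^n\Lambda^{n/2}}{2^{n+3}e\,n!\,(2n+\frac12)^{n/2}}=c_n\Big(\frac\Lambda{\kappa^2}\Big)^{n/2}.$$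
For $k\ge1$ choose $\Lambda=\kappa^2\big((k+1)/c_n\big)^{2/n}$. Then $N(\Lambda)\ge k+1$, which means $\lambda_k<\Lambda$, and $k+1\le2k$ gives $\Lambda\le C(n)\kappa^2k^{2/n}$. Finally $\kappa^2\le\frac1V\int_\Sigma|H|^2d\mu$ by the Cauchy--Schwarz inequality. \qed

\section{Sharpness: flattened ellipsoids}\label{sec:sharp}

Part (a) of Theorem~\ref{thm:sharp} follows from Weyl's law \eqref{eq:weyl}: on any fixed $\Sigma$, for example the round sphere, $\lambda_k/k^\gamma\to\infty$ for every $\gamma<2/n$.

For part (b) we need hypersurfaces that are almost flat over most of their volume while $\lambda_1$ stays bounded below. Two flat disks joined along a rim of width $\delta$ and curvature $1/\delta$ have $\int|H|^p$ of order $\delta^{1-p}$, which is small exactly when $p<1$. A flattened ellipsoid realizes this picture. For $0<\varepsilon\le1$ let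
$$\Sigma_\varepsilon=\{(y,z)\in\mathbb R^n\times\mathbb R:|y|^2+z^2/\varepsilon^2=1\},$$
an embedded hypersurface that bounds a convex body. Parametrize it by $Y=(\sin\theta\,\zeta,\varepsilon\cos\theta)$ with $\theta\in[0,\pi]$, $\zeta\in S^{n-1}$, and put $q=\sqrt{\cos^2\theta+\varepsilon^2\sin^2\theta}$. From $q^2=\varepsilon^2+(1-\varepsilon^2)\cos^2\theta$ and the concavity of the sine on $[0,\frac\pi2]$,
\begin{equation}\label{eq:q}
\max\big(\tfrac2\pi|\theta-\tfrac\pi2|,\varepsilon\big)\le\max(|\cos\theta|,\varepsilon)\le q\le1 .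
\end{equation}

\emph{Metric and curvature.} As $\partial_\theta Y=(\cos\theta\,\zeta,-\varepsilon\sin\theta)$ has length $q$ and is orthogonal to the variations in $\zeta$, the induced metric is $q^2d\theta^2+\sin^2\theta\,g_{S^{n-1}}$ and $d\mu=q\sin^{n-1}\theta\,d\theta\,d\zeta$. The outer unit normal is $\mathbf n=q^{-1}(\varepsilon\sin\theta\,\zeta,\cos\theta)$. Varying $\zeta$ in a direction $v\perp\zeta$ changes $Y$ by $\sin\theta\,(v,0)$ and $\mathbf n$ by $q^{-1}\varepsilon\sin\theta\,(v,0)$, so $\varepsilon/q$ is a principal curvature of multiplicity $n-1$. The remaining principal direction is $\partial_\theta$, and its curvature is that of the plane curve $(a,b)=(\sin\theta,\varepsilon\cos\theta)$, namely $|a'b''-a''b'|/q^3=\varepsilon/q^3$. The formulas extend to the poles by continuity. Since $q\le1$, we get $0<|H|\le\varepsilon q^{-3}$. On the rim $|\theta-\frac\pi2|\le\varepsilon$ one has $\varepsilon\le q\le\sqrt2\,\varepsilon$, so there the meridian has length of order $\varepsilon^2$ and curvature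 of order $\varepsilon^{-2}$: the width $\delta$ above is $\varepsilon^2$.

\emph{Lower bound for $\lambda_k$.} The second fundamental form is definite, so by the Gauss equation all sectional curvatures are positive. Each meridian from pole to pole has length $L=\int_0^\pi q\,d\theta\le\pi$. Two points at meridian distances $a,b$ from the north pole are joined by a path of length $a+b$ through that pole and by a path of length $2L-a-b$ through the other one; the shorter has length at most $L$. So the intrinsic diameter is at most $\pi$. The theorem of Zhong and Yang \cite{ZY} states that $\lambda_1\ge\pi^2/\operatorname{diam}^2$ on a closed connected manifold with nonnegative Ricci curvature. Hence $\lambda_k\ge\lambda_1\ge1$ for all $k\ge1$ and all $\varepsilon$.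

\emph{The curvature integral.} By \eqref{eq:q}, $V\ge|S^{n-1}|\int_0^\pi|\cos\theta|\sin^{n-1}\theta\,d\theta=2|S^{n-1}|/n=2\omega_n$. Let $0<p<1$ and $b=3p-1<2$. Then
$$\int_{\Sigma_\varepsilon}|H|^pd\mu\le|S^{n-1}|\,\varepsilon^p\int_0^\pi q^{-b}d\theta .$$
If $b\le0$, the last integral is at most $\pi$. If $b>0$, then \eqref{eq:q} and the substitution $\sigma=\frac2\pi|\theta-\frac\pi2|$ give
$$\int_0^\pi q^{-b}d\theta\le\pi\int_0^1\max(\sigma,\varepsilon)^{-b}d\sigma=\pi\Big(\varepsilon^{1-b}+\int_\varepsilon^1\sigma^{-b}d\sigma\Big).$$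
The bracket is at most $1+\frac1{1-b}$ for $b<1$, equals $1+\log\frac1\varepsilon$ for $b=1$, and is at most $\big(1+\frac1{b-1}\big)\varepsilon^{1-b}$ for $b>1$. As $p+1-b=2-2p$, we obtain for $\varepsilon\to0$
$$\int_{\Sigma_\varepsilon}|H|^pd\mu=\begin{cases}O(\varepsilon^p),&3p<2,\\ O\big(\varepsilon^p\log\frac1\varepsilon\big),&3p=2,\\ O(\varepsilon^{2-2p}),&3p>2.\end{cases}$$
Each bound tends to $0$ because $0<p<1$. So $\frac1V\int|H|^pd\mu\to0$ while $\lambda_k\ge1$, and no constant $C(n,k,p)$ exists. In particular the last estimate in Theorem~\ref{thm:sharp} fails for $0<p<1$. For $p\ge1$ it follows, with $C(n,p)=C(n)$, from Theorem~\ref{thm:main} and H\"older's inequality $\kappa\le\big(\frac1V\int|H|^pd\mu\big)^{1/p}$. This proves Theorem~\ref{thm:sharp}. \qed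

\begin{thebibliography}{9}
\bibitem{Kokarev} Gerasim Kokarev, \emph{Conformal volume and eigenvalue problems}, arXiv:1712.08150 (2017).
\bibitem{ZY} Zhong and Yang, Sci. Sinica Ser. A \textbf{27} (1984).
\end{thebibliography}
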